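\title{The symmetric signature exists and is zero or the reciprocal of an integer}

\begin{abstract}
The symmetric signature of a Noetherian local domain $R$ over a field is a limit that measures the share of free summands in the reflexive hulls of the symmetric powers of the top syzygy module of the residue field. We prove that this limit always exists, that it is $0$ or $1/n$ for a positive integer $n$, that all these values occur, and that it equals $1$ exactly when $R$ is regular. The free ranks form the Hilbert function of a graded algebra over the residue field. Using invariant theory of $GL_r$ we compare this algebra with a graded subalgebra of a polynomial ring, and $n$ appears as the degree of an extension of fraction fields. The limit also exists for an arbitrary finitely generated module of positive rank over a Noetherian local domain containing a field.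
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $k$ be a field of any characteristic, and let $(R,\mathfrak m,k)$ be a Noetherian local domain of dimension $d\ge1$ that is a $k$-algebra with residue field $k$. Take a minimal free resolution $\cdots\to F_2\to F_1\to F_0=R\to k\to0$ and let
\[
M=\operatorname{Syz}^d_R(k)=\operatorname{im}(F_d\to F_{d-1}).
\]
Thus $M=\mathfrak m$ if $d=1$, and $M=\ker(F_{d-1}\to F_{d-2})$ if $d\ge2$. This module detects regularity. By the theorem of Auslander, Buchsbaum and Serre, $R$ is regular if and only if $k$ has finite projective dimension, and then the minimal resolution is the Koszul complex on $d$ generators of $\mathfrak m$, which ends with $F_d=R$. If $M$ is zero or free, the projective dimension of $k$ is finite, so $R$ is regular and $M\cong F_d=R$. Hence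
\begin{equation}\label{eq:regular}
M\ne0;\qquad M\text{ is free}\iff R\text{ is regular, and then }M\cong R .
\end{equation}
As a nonzero submodule of a free module, $M$ is torsion-free of rank at least $1$.

For an $R$-module $U$ write $U^*=\operatorname{Hom}_R(U,R)$. The module $U^{**}$ is the \emph{reflexive hull} of $U$, the \emph{rank} of $U$ is $\dim_K U\otimes_RK$ with $K=\operatorname{Frac}R$, and the \emph{free rank} $\operatorname{freerank}U$ is the largest $a$ such that $U\cong R^a\oplus U'$ for some module $U'$. For $q\in\mathbb N$ put $\mathcal S^q=(\operatorname{Sym}^q_RM)^{**}$. The \emph{(syzygy) symmetric signature} of $R$ is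
\[
s_\sigma(R)=\lim_{N\to\infty}\frac{\sum_{q=0}^N\operatorname{freerank}\mathcal S^q}{\sum_{q=0}^N\operatorname{rank}\mathcal S^q},
\]
provided the limit exists. The quotients lie in $[0,1]$ and measure how far the modules $\mathcal S^q$ are from being free. Three cases show what can happen.

If $R$ is regular, then $M\cong R$, every $\mathcal S^q$ is isomorphic to $R$, and $s_\sigma(R)=1$.

For the cusp $R=k[[t^2,t^3]]$ we have $M=\mathfrak m=t^2k[[t]]$. For $q\ge1$ the module $\operatorname{Sym}^qM$ modulo torsion is $\mathfrak m^q=t^{2q}k[[t]]\cong k[[t]]$. The dual of $k[[t]]$ is $\{s\in K:s\,k[[t]]\subset R\}=t^2k[[t]]\cong k[[t]]$, so $\mathcal S^q\cong k[[t]]$. This torsion-free module of rank one needs the two generators $1,t$, so its free rank is $0$, and $s_\sigma(R)=\lim 1/(N+1)=0$.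

For the quadric cone $R=k[[u^2,uv,v^2]]$ we find in Section~\ref{sec:example} that $\mathcal S^q$ has rank $q+1$, is free for even $q$, and has free rank $0$ for odd $q$. The quotients $\operatorname{freerank}\mathcal S^q/\operatorname{rank}\mathcal S^q$ oscillate between $1$ and $0$. This is the reason for summing over $q$, and $s_\sigma(R)=\frac12$.

In \cite{BC}, Brenner and Caminata write: ``We don't know whether the limit defining the symmetric signature always exists.'' What should one expect? The free ranks are the Hilbert function of a graded $k$-algebra $Q$ (Lemma~\ref{lem:algebra}). If $Q$ is finitely generated, the numerator above agrees for large $N$ with a quasi-polynomial; since it is nondecreasing, its leading coefficient is constant, so the limit exists and is rational. But nothing in the definition makes $Q$ finitely generated, and this argument says nothing about which rational numbers occur. The answer is as follows.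

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m,k)$ be a Noetherian local $k$-domain of dimension $d\ge1$ with residue field $k$, let $M=\operatorname{Syz}^d_R(k)$ and $r=\operatorname{rank}M$.
\begin{itemize}
\item[(a)] The limit $s_\sigma(R)$ exists. Either $\sum_{q\le N}\operatorname{freerank}\mathcal S^q=O(N^{r-1})$ and $s_\sigma(R)=0$, or there is an integer $n\ge1$ with $\sum_{q\le N}\operatorname{freerank}\mathcal S^q=\frac1n\binom{N+r}{r}+O(N^{r-1})$ and $s_\sigma(R)=1/n$. If $\operatorname{depth}R=1$, then $s_\sigma(R)\in\{0,1\}$.
\item[(b)] $s_\sigma(R)=1$ if and only if $R$ is regular. So $s_\sigma(R)\le\frac12$ if $R$ is not regular.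
\item[(c)] Each of the values $0$ and $1/n$ $(n\ge1)$ occurs, over every field $k$. In particular the bound $\frac12$ in (b) is sharp.
\end{itemize}
\end{theorem}

The existence of the limit has nothing to do with syzygies.

\begin{theorem}\label{thm:general}
Let $R$ be a Noetherian local domain containing a field (with arbitrary residue field), let $M$ be a finitely generated $R$-module of rank $r\ge1$, and let $\mathcal S^q=(\operatorname{Sym}^q_RM)^{**}$. Then the limit of
\[
\sum_{q\le N}\operatorname{freerank}\mathcal S^q\Big/\sum_{q\le N}\operatorname{rank}\mathcal S^q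
\]
exists. If moreover there is a set $\mathcal P$ of primes with $R=\bigcap_{\mathfrak p\in\mathcal P}R_\mathfrak p$ and $M_\mathfrak p$ free for all $\mathfrak p\in\mathcal P$ (for example, if $R$ is normal and $M$ is torsion-free), then the limit is $0$ or $1/n$ with an integer $n\ge1$.
\end{theorem}

The plan is this. Section~\ref{sec:algebra} constructs $Q$ as a subquotient of the polynomial ring $\operatorname{Sym}_K(M\otimes K)=K[x_1,\dots,x_r]$. Section~\ref{sec:example} computes $Q$ for $k[[u^n,v^n,uv]]$, where it turns out to be a subalgebra of a polynomial ring over the \emph{residue} field, of index $n$ at the level of fraction fields. The general proof imitates this. Bases of maximal free summands of all $\mathcal S^q$, together with dual functionals, form a $K$-point $z$ of a representation of $GL_r$. The point $z$ cannot be reduced modulo $\mathfrak m$, but the values of invariants at $z$ can, and Haboush's theorem gives a point $z_0$ over an extension $L$ of the residue field with the reduced values. From $z_0$ we obtain a graded subalgebra $\mathcal A\subset L[x_1,\dots,x_r]$ that surjects onto $L\otimes Q$;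 since $\mathcal A$ is a domain, either the surjection is an isomorphism or the limit is $0$ (Section~\ref{sec:special}). When $M$ is free at enough primes, a theorem of Kempf shows that $L[x_1,\dots,x_r]$ is finite over $\mathcal A$ as soon as a single free rank is large, which gives the value $1/n$ (Section~\ref{sec:free}). Rings of depth one escape this argument and are treated directly in Section~\ref{sec:depthone}. Theorem~\ref{thm:main} is proved in Section~\ref{sec:main}, and Theorem~\ref{thm:general}, by a count of leading monomials, in Section~\ref{sec:general}.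

\section{The algebra of free summands}\label{sec:algebra}

From now on, unless more is assumed, $R$ is a Noetherian local domain containing a field $k$, with maximal ideal $\mathfrak m$, residue field $\kappa=R/\mathfrak m$ (not necessarily equal to $k$) and fraction field $K$; $\tilde R$ is the integral closure of $R$ in $K$; and $M$ is a finitely generated $R$-module of rank $r\ge1$.

\subsection*{Reflexive hulls inside a polynomial ring}
Fix a basis $x_1,\dots,x_r$ of $M_K=M\otimes_RK$, so that $\operatorname{Sym}_KM_K=K[x]=K[x_1,\dots,x_r]$, with homogeneous components $K[x]_q$. Let $T_q$ be the image of $\operatorname{Sym}^q_RM$ in $K[x]_q$. It is generated by the products of $q$ elements of $T_1$, so $T_qT_{q'}\subset T_{q+q'}$, and it spans $K[x]_q$. The kernel of $\operatorname{Sym}^q_RM\to T_q$ is the torsion submodule, so every homomorphism $\operatorname{Sym}^q_RM\to R$ factors through $T_q$ and extends uniquely to a $K$-linear form: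
\[
(\operatorname{Sym}^q_RM)^*=T_q^*=\{\varphi\in\operatorname{Hom}_K(K[x]_q,K):\varphi(T_q)\subset R\}.
\]
Clearing denominators shows that $T_q^*$ spans $\operatorname{Hom}_K(K[x]_q,K)$. So an $R$-linear map $T_q^*\to R$ extends uniquely to a $K$-linear form on $\operatorname{Hom}_K(K[x]_q,K)$, and such a form is evaluation at a vector of $K[x]_q$. Therefore
\begin{equation}\label{eq:hull}
\mathcal S^q=\{f\in K[x]_q:\varphi(f)\in R\text{ for all }\varphi\in T_q^*\},\qquad T_q\subset\mathcal S^q,\qquad(\mathcal S^q)^*=T_q^* .
\end{equation}
For the last equality, elements of $T_q^*$ map $\mathcal S^q$ into $R$ by the first, and a form that maps $\mathcal S^q$ into $R$ maps $T_q$ into $R$. All these modules are finitely generated, and $\operatorname{rank}\mathcal S^q=\binom{q+r-1}{r-1}$. We write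
\[
h(q)=\operatorname{freerank}\mathcal S^q,\qquad H(N)=\sum_{q\le N}h(q),\qquad P(N)=\sum_{q\le N}\operatorname{rank}\mathcal S^q=\binom{N+r}{r},
\]
and study $H(N)/P(N)$. Note that $\mathcal S^0=R$, $h(0)=1$ and $P(N)\sim N^r/r!$.

\subsection*{Free rank as a dimension}
An element of a module generates a free summand exactly when some homomorphism to $R$ sends it to a unit. This suggests discarding the elements that every homomorphism sends into $\mathfrak m$.

\begin{lemma}\label{lem:freerank}
For a finitely generated $R$-module $U$ put $I(U)=\{y\in U:\varphi(y)\in\mathfrak m\text{ for all }\varphi\in U^*\}$ and $a=\dim_\kappa U/I(U)$. Then $\operatorname{freerank}U=a$, and there are $y_1,\dots,y_a\in U$ and $\varphi_1,\dots,\varphi_a\in U^*$ with $\varphi_i(y_j)=\delta_{ij}$. The number $a$ is the rank of the pairing $(U^*\otimes\kappa)\times(U\otimes\kappa)\to\kappa$. Moreover $I(U\oplus U')=I(U)\oplus I(U')$, so the free rank is additive on direct sums.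
\end{lemma}

\begin{proof}
Since $\mathfrak mU\subset I(U)$, the quotient $U/I(U)$ is a finite-dimensional $\kappa$-vector space, and $I(U)/\mathfrak mU$ is the right kernel of the pairing, which therefore has rank $a$. Each $\varphi\in U^*$ induces a linear form on $U/I(U)$. These forms make up a $\kappa$-subspace of the dual space with no common zero other than $0$, hence the whole dual space. So there are $y_j$ and $\varphi_i$ with $\varphi_i(y_j)\equiv\delta_{ij}\pmod{\mathfrak m}$. The matrix $(\varphi_i(y_j))$ is invertible over $R$, and multiplying the column $(\varphi_i)$ by its inverse gives $\varphi_i(y_j)=\delta_{ij}$. Then $(\varphi_i):U\to R^a$ is split by $e_j\mapsto y_j$, so $\operatorname{freerank}U\ge a$. Conversely, the coordinate functionals of a free summand show that its basis is linearly independent modulo $I(U)$. The last claim holds because a homomorphism $U\oplus U'\to R$ is a pair of homomorphisms.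
\end{proof}

\begin{lemma}\label{lem:algebra}
$A=\bigoplus_q\mathcal S^q$ is a graded subring of $K[x]$, and $I=\bigoplus_qI(\mathcal S^q)$ is an ideal of $A$. So $Q=A/I$ is a commutative graded $\kappa$-algebra with $Q_0=\kappa$ and $\dim_\kappa Q_q=h(q)$.
\end{lemma}

\begin{proof}
Let $f\in\mathcal S^q$, $f'\in\mathcal S^{q'}$ and $\varphi\in T^*_{q+q'}$. For $t\in T_q$ the form $\varphi(t\,\cdot)$ maps $T_{q'}$ into $R$, so $\varphi(tf')\in R$ by \eqref{eq:hull}. This says that $\varphi(\cdot\,f')$ lies in $T_q^*$, so $\varphi(ff')\in R$, and $ff'\in\mathcal S^{q+q'}$. If $f\in I(\mathcal S^q)$, then $\varphi(ff')\in\mathfrak m$ because $\varphi(\cdot\,f')\in(\mathcal S^q)^*$; as $\varphi$ runs through $(\mathcal S^{q+q'})^*$, this gives $ff'\in I(\mathcal S^{q+q'})$. Finally $I(R)=\mathfrak m$, and the dimensions are given by Lemma~\ref{lem:freerank}.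
\end{proof}

For each $q\ge1$ fix, by Lemma~\ref{lem:freerank}, elements $f_{q,j}\in\mathcal S^q$ and forms $\varphi_{q,j}\in T_q^*$ $(1\le j\le h(q))$ with $\varphi_{q,i}(f_{q,j})=\delta_{ij}$. The classes $\bar f_{q,j}$ form a basis of $Q_q$, and the forms induced by the $\varphi_{q,j}$ form the dual basis. Hence for every $f\in\mathcal S^q$
\begin{equation}\label{eq:class}
\bar f=\sum_l\big(\varphi_{q,l}(f)\bmod\mathfrak m\big)\,\bar f_{q,l}\qquad\text{in }Q_q .
\end{equation}

\subsection*{Modules that are free at enough primes}

\begin{definition}\label{def:star}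
We say that $M$ satisfies $(*)$ if there is a set $\mathcal P$ of primes of $R$ such that $R=\bigcap_{\mathfrak p\in\mathcal P}R_\mathfrak p$ inside $K$ and $M_\mathfrak p$ is a free $R_\mathfrak p$-module for every $\mathfrak p\in\mathcal P$.
\end{definition}

If $M_\mathfrak p$ is free with basis $y_1,\dots,y_r$, then $M_\mathfrak p\subset M_K$, the $y_i$ form a basis of $M_K$, and $(T_q)_\mathfrak p=\operatorname{Sym}^q(M_\mathfrak p)$ is the free module $R_\mathfrak p[y_1,\dots,y_r]_q\subset K[x]_q$.

\begin{lemma}\label{lem:intersection}
If $M$ satisfies $(*)$, then $\mathcal S^q=\bigcap_{\mathfrak p\in\mathcal P}\operatorname{Sym}^q(M_\mathfrak p)$ inside $K[x]_q$.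
\end{lemma}

\begin{proof}
Since $T_q$ is finitely presented, $\operatorname{Hom}((T_q)_\mathfrak p,R_\mathfrak p)=(T_q^*)_\mathfrak p$. So each coordinate functional of the free module $(T_q)_\mathfrak p$ has the form $\varphi/s$ with $\varphi\in T_q^*$ and $s\in R\setminus\mathfrak p$, and it takes values in $R_\mathfrak p$ on $\mathcal S^q$. This gives $\mathcal S^q\subset\operatorname{Sym}^q(M_\mathfrak p)$. Conversely, if $f$ lies in the intersection and $\varphi\in T_q^*$, then $\varphi(f)\in\bigcap_\mathfrak pR_\mathfrak p=R$.
\end{proof}

Recall that $\operatorname{depth}R$ is the largest length of a regular sequence in $\mathfrak m$, and that $t_1^j,t_2^j$ is a regular sequence whenever $t_1,t_2$ is one.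

\begin{lemma}\label{lem:depthtwo}
If $\operatorname{depth}R\ge2$, then $R=\bigcap_{\mathfrak p\ne\mathfrak m}R_\mathfrak p$.
\end{lemma}

\begin{proof}
Let $s$ lie in the intersection. The ideal $\{c\in R:cs\in R\}$ is contained in no prime $\mathfrak p\ne\mathfrak m$, so it contains a power of $\mathfrak m$, and hence a regular sequence $t_1,t_2$. The equation $t_2(st_1)=t_1(st_2)$ holds in $R$, and $t_2$ is a nonzerodivisor modulo $t_1$. So $st_1\in t_1R$ and $s\in R$.
\end{proof}

\section{The rings $k[[u^n,v^n,uv]]$}\label{sec:example}

Let $n\ge2$ and $S=k[[u,v]]$. For $c\in\mathbb Z/n$ let $S_c$ be the set of series all of whose monomials $u^iv^j$ satisfy $i-j\equiv c\pmod n$. Then $S=\bigoplus_cS_c$ and $S_cS_{c'}\subset S_{c+c'}$. Put $R=S_0$.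

\begin{proposition}\label{prop:example}
$R=k[[u^n,v^n,uv]]$ is a two-dimensional Noetherian local domain of depth $2$ with residue field $k$. For $M=\operatorname{Syz}^2_R(k)$ we have $r=2$, $Q\cong k[X^n,Y^n,XY]\subset k[X,Y]$ as graded algebras, $H(N)=\frac1nP(N)+O(N)$, and $s_\sigma(R)=1/n$.
\end{proposition}

\begin{proof}
\emph{The ring.} Each $S_c$ is free over $R_0=k[[u^n,v^n]]$, with basis the $n$ monomials $u^iv^j$, $0\le i,j<n$, $i-j\equiv c$. For $c=0$ the basis is $1,uv,\dots,(uv)^{n-1}$. So $R=k[[u^n,v^n,uv]]$ is finite over $R_0$, hence a Noetherian domain of dimension $2$, and $u^n,v^n$ is a regular sequence. A series $1-s\in R$ with $s(0)=0$ has the inverse $\sum s^i\in R$, so $R$ is local with $\mathfrak m=(u^n,v^n,uv)$ and residue field $k$. Each $S_c$ is a finitely generated torsion-free $R$-module of rank one, because it has the same rank over $R_0$ as $R$.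

\emph{The syzygy module.} Every monomial occurring in an element of $\mathfrak m^2$ is a product of two nonconstant monomials of $R$, and $u^n,v^n,uv$ are not such products. So they generate $\mathfrak m$ minimally, and
\[
M=\{(p_1,p_2,p_3)\in R^3:p_1u^n+p_2v^n+p_3uv=0\}.
\]
Solve the equation in $S$. Modulo $v$ it gives $p_1=v\alpha$, modulo $u$ it gives $p_2=u\beta$, and division by $uv$ gives $p_3=-\alpha u^{n-1}-\beta v^{n-1}$. Now $p_1\in S_0$ means $\alpha\in S_1$, $p_2\in S_0$ means $\beta\in S_{-1}$, and then $p_3\in S_0$. So $M\cong S_1\oplus S_{-1}$ and $r=2$. We write $M=S_1X\oplus S_{-1}Y$ inside $\operatorname{Frac}(S)[X,Y]$ and take $x_1=uX$, $x_2=u^{-1}Y$ as basis of $M_K$; then $K[x_1,x_2]\subset\operatorname{Frac}(S)[X,Y]$.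

\emph{The hulls.} Since $(uv)^n=u^nv^n$, a prime $\mathfrak p\ne\mathfrak m$ omits $u^n$ or $v^n$. If $u^n\notin\mathfrak p$, then $u$ is invertible in $S_\mathfrak p$, so $(S_c)_\mathfrak p=R_\mathfrak pu^c$ for any integer representative $c$. Thus $M_\mathfrak p$ is free on $uX$, $u^{-1}Y$, and
\[
\operatorname{Sym}^q(M_\mathfrak p)=\bigoplus_{i+j=q}R_\mathfrak p\,u^{i-j}X^iY^j=\bigoplus_{i+j=q}(S_{i-j})_\mathfrak pX^iY^j .
\]
If $v^n\notin\mathfrak p$, then $(S_c)_\mathfrak p=R_\mathfrak pv^{-c}$, the module $M_\mathfrak p$ is free on $v^{-1}X$, $vY$, and the outer terms are again equal. By Lemma~\ref{lem:depthtwo}, $M$ satisfies $(*)$ with $\mathcal P$ the set of primes other than $\mathfrak m$. Also $\bigcap_{\mathcal P}(S_c)_\mathfrak p=S_c$: for $s$ in the intersection, the ideal of all $t\in R$ with $ts\in S_c$ contains a power of $\mathfrak m$, so $su^{nm},sv^{nm}\in S_c$ for some $m$; the equation $v^{nm}(su^{nm})=u^{nm}(sv^{nm})$ in $S$ shows that $u^{nm}$ divides $su^{nm}$ in $S$, so $s\in S$, and $su^{nm}\in S_c$ forces $s\in S_c$. Lemma~\ref{lem:intersection} gives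
\[
\mathcal S^q=\bigoplus_{i+j=q}S_{i-j}X^iY^j .
\]

\emph{The free ranks.} Let $0<c<n$. Every monomial occurring in an element of $\mathfrak mS_c$ is divisible by a nonconstant monomial of $R$, and $u^c$, $v^{n-c}\in S_c$ are not. So they are linearly independent modulo $\mathfrak mS_c$, and $S_c$ is not cyclic. A torsion-free module of rank one with a nonzero free summand is cyclic, so $S_c$ has free rank $0$ and $I(S_c)=S_c$, while $I(S_0)=\mathfrak m$. By Lemma~\ref{lem:freerank} the classes of the $X^iY^j$ with $i\equiv j\pmod n$ form a basis of $Q$, and they multiply as monomials; so $Q\cong k[X^n,Y^n,XY]$. For fixed $j\le N$ the number of $i\in[0,N-j]$ with $i\equiv j$ differs from $(N-j+1)/n$ by less than $1$. Summing over $j$ gives $H(N)=\frac1n\binom{N+2}2+O(N)$.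
\end{proof}

For $n=2$ the condition $i\equiv j$ says that $q=i+j$ is even, which gives the free ranks quoted in Section~\ref{sec:intro}.

The example displays the whole mechanism. The algebra $Q$ sits inside $k[X,Y]$, the polynomial ring is finite over it, and $k(X,Y)=k(X,XY)$ has degree $n$ over $\operatorname{Frac}Q=k(X^n,XY)$. But the variables $X,Y$ come from the overring $S$, which a general $R$ does not have. In the basis $x_1,x_2$ of $M_K$ the free generators and their dual functionals are, for $i\equiv j$,
\begin{equation}\label{eq:exampledata}
f_{ij}=X^iY^j=u^{j-i}x_1^ix_2^j,\qquad\varphi_{ij}=u^{i-j}\cdot(\text{coefficient of }x_1^ix_2^j).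
\end{equation}
For $i\neq j$ one of the two has a coefficient outside $R$, so the data cannot be reduced modulo $\mathfrak m$ as they stand. They have coefficients in $R_\mathfrak p$ when $u^n\notin\mathfrak p$; for $v^n\notin\mathfrak p$ the same holds in the other basis $v^{-1}X$, $vY$. A polynomial expression over $k$ in these coefficients that does not depend on the basis therefore lies in every $R_\mathfrak p$, hence in $R$, and it \emph{can} be reduced. Section~\ref{sec:special} rebuilds a subalgebra of a polynomial ring from such expressions alone.

\section{Rings of depth one}\label{sec:depthone}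

Let $\operatorname{depth}R=1$ and pick $0\ne t\in\mathfrak m$. Then $R/tR$ has depth $0$, so $\mathfrak m$ is an associated prime of it: there is $t'\notin tR$ with $\mathfrak mt'\subset tR$. The element $s=t'/t$ satisfies
\begin{equation}\label{eq:socle}
s\in K\setminus R,\qquad s\mathfrak m\subset R .
\end{equation}
It lies in $R_\mathfrak p$ for every $\mathfrak p\ne\mathfrak m$, so a set $\mathcal P$ as in $(*)$ must contain $\mathfrak m$. In depth one, then, only free modules satisfy $(*)$. The same element $s$ settles the problem directly: it prevents the reflexive hull from creating free summands.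

\begin{proposition}\label{prop:depthone}
Let $\operatorname{depth}R=1$ and let $M$ be finitely generated and torsion-free of rank $r\ge1$. If $M$ is free, then $H(N)=P(N)$ and the limit of $H(N)/P(N)$ is $1$. Otherwise $H(N)=O(N^{r-1})$ and the limit is $0$.
\end{proposition}

\begin{proof}
If $M$ is free, so is $\mathcal S^q=\operatorname{Sym}^qM$.

We claim: if $M'\ne0$ is finitely generated, torsion-free and has free rank $0$, then $(\operatorname{Sym}^qM')^{**}$ has free rank $0$ for $q\ge1$. Use the notation of Section~\ref{sec:algebra} for $M'$ and suppose $\varphi(f)=1$ with $f\in\mathcal S^q$ and $\varphi\in T_q^*$. If $\varphi(T_q)\subset\mathfrak m$, then $s\varphi\in T_q^*$ by \eqref{eq:socle}, so $s=s\varphi(f)\in R$, which is false. Since $T_q$ is generated by products, $\varphi(y_1\cdots y_q)$ is a unit for some $y_i\in M'$. Then $y\mapsto\varphi(y\,y_2\cdots y_q)$ is a surjection $M'\to R$. It splits, against the assumption on $M'$.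

Let $M$ be not free and write $M=R^a\oplus M'$ with $a=\operatorname{freerank}M$. Then $M'\ne0$ has free rank $0$. It is torsion-free, so it has positive rank and $a<r$; this is where torsion-freeness is needed. From $\operatorname{Sym}^qM=\bigoplus_j\operatorname{Sym}^{q-j}(R^a)\otimes\operatorname{Sym}^jM'$ we see that $\mathcal S^q$ is a direct sum of copies of the modules $(\operatorname{Sym}^jM')^{**}$, one for each monomial of degree $q-j$ in $a$ variables. By the claim and the additivity of the free rank only $j=0$ contributes, so $h(q)$ is the number of monomials of degree $q$ in $a$ variables, and $H(N)=\binom{N+a}a=O(N^{r-1})$.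
\end{proof}

\section{Specialization through invariants}\label{sec:special}

\subsection*{Invariants and covariants}
We need a space whose points are data of the shape $(f_{q,j},\varphi_{q,j})$, over any coefficient ring, with change of basis acting as a group. This space is defined over the subfield $k\subset R$, which maps compatibly to $K$, to every localization of $R$ and to $\kappa$; this is where we use that $R$ contains a field.

Let $V=\bigoplus_ikx_i$ and $G=GL_r$. For a commutative $k$-algebra $B$ the group $G(B)=GL_r(B)$ acts on $V\otimes B$, hence on $B[x]=\operatorname{Sym}_B(V\otimes B)$ by graded algebra automorphisms. Let $Z(B)$ be the set of families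
\[
\zeta=(a_{q,j},b_{q,j})_{q\ge1,\ 1\le j\le h(q)},\qquad a_{q,j}\in B[x]_q,\quad b_{q,j}\in\operatorname{Hom}_B(B[x]_q,B),
\]
with the action $g(a,b)=(ga,\,b\circ g^{-1})$. Then $Z(B)=\operatorname{Hom}_{k\text{-alg}}(C,B)$, where $C$ is the polynomial ring over $k$ in the coefficients of the $a_{q,j}$ and the values of the $b_{q,j}$ on monomials; there may be infinitely many variables. An element $e\in C$ has a value $e(\zeta)\in B$ at each $\zeta\in Z(B)$. Our data define the point
\[
z=(f_{q,j},\varphi_{q,j})\in Z(K).
\]

Let $W$ be a finite-dimensional representation of $G$ over $k$: a $k$-vector space with $B$-linear actions of $G(B)$ on $W\otimes B$, natural in $B$. An element $c\in C\otimes W$ has values $c(\zeta)\in W\otimes B$, and $(C\otimes W)^G$ denotes the space of those $c$ with $c(g\zeta)=g\,c(\zeta)$ for all $B$, $g\in G(B)$, $\zeta\in Z(B)$. For $W=k$ with trivial action these are the \emph{invariants} $C^G$; for $W=k$ with $g$ acting by $\det(g)^m$ they are \emph{semi-invariants}; for $W=k[x]_q$ they are the \emph{covariants of degree $q$}, whose space we denote by $\mathcal C_q$. Then $\mathcal C=\bigoplus_q\mathcal C_q$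 is a graded subalgebra of $C[x]$ with $\mathcal C_0=C^G$, and evaluation at $\zeta\in Z(B)$ is a graded ring homomorphism $\mathcal C\to B[x]$. Two constructions supply all that we need:
\begin{equation}\label{eq:contract}
a_{q,j}\in\mathcal C_q;\qquad c\in\mathcal C_q\implies b_{q,l}(c)\in C^G .
\end{equation}
Here $b_{q,l}(c)$ is the function $\zeta\mapsto b_{q,l}(c(\zeta))$, and it is invariant since $(b\circ g^{-1})(gc)=b(c)$.

It suffices to test equivariance on the universal $g$ and $\zeta$ over $B=C\otimes k[G]$, where $k[G]=k[g_{ij},\det^{-1}]$. So $(C\otimes W)^G$ is the kernel of the $k$-linear map $C\otimes W\to C\otimes k[G]\otimes W$, $c\mapsto c(g\zeta)-g\,c(\zeta)$. This has two consequences for a field $L\supset k$ and $C_L=C\otimes_kL$.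
\begin{itemize}
\item[(B1)] Kernels commute with extension of the ground field, so $(C_L\otimes W)^G=(C\otimes W)^G\otimes_kL$.
\item[(B2)] If $L$ is algebraically closed, an element of $C_L\otimes L[G]\otimes W$ that vanishes at all $g\in G(L)$ is zero. So $(C_L\otimes W)^G$ is the space of invariants of the group $G(L)$ in the classical sense.
\end{itemize}
The ring $C_L$ is the symmetric algebra of a direct sum of finite-dimensional representations, so $G(L)$ acts \emph{rationally} on it: $C_L$ is a union of finite-dimensional stable subspaces on which the action is given by matrices with entries in $L[G]$.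

In characteristic zero $GL_r$ is linearly reductive, and an invariant of a quotient ring lifts to an invariant. In positive characteristic this holds up to a power. We use Haboush's theorem in the following form.

\begin{theorem}[{\cite[Lemma A.1.2]{MFK}}]\label{thm:haboush}
Let $\Omega$ be an algebraically closed field, let $G=GL_r$ act rationally on an $\Omega$-algebra $D$, let $\mathfrak b$ be a $G$-stable ideal and $b\in(D/\mathfrak b)^G$. Then some power $b^m$ with $m\ge1$ lifts to $D^G$.
\end{theorem}

In \cite{MFK} this is stated for finitely generated $D$. For general $D$, take a finite-dimensional $G$-stable subspace containing a lift of $b$, let $D_1$ be the subalgebra it generates, and apply the result to $D_1$ and $\mathfrak b\cap D_1$.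

\subsection*{The specialized point}
Suppose the values of all invariants at $z$ can be reduced modulo a maximal ideal. We want a point over a field at which the invariants take the reduced values. For Section~\ref{sec:general} we allow values in $\tilde R$ rather than $R$.

\begin{proposition}\label{prop:point}
Assume $e(z)\in\tilde R$ for all $e\in C^G$. Let $\mathfrak n$ be a maximal ideal of $\tilde R$ over $\mathfrak m$, let $\Omega$ be an algebraic closure of $\tilde R/\mathfrak n\supset\kappa$, and let $\rho:C^G\to\Omega$, $\rho(e)=e(z)\bmod\mathfrak n$. Then there are an algebraically closed field $L\supset\Omega$ and a point $z_0=(f^0_{q,j},\varphi^0_{q,j})\in Z(L)$ with $e(z_0)=\rho(e)$ for all $e\in C^G$. In particular $e(z_0)=e(z)\bmod\mathfrak m$ whenever $e(z)\in R$, and $\varphi^0_{q,i}(f^0_{q,j})=\delta_{ij}$.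
\end{proposition}

\begin{proof}
By (B1), $C_\Omega^G=C^G\otimes_k\Omega$. Let $J$ be the kernel of the $\Omega$-algebra map $C_\Omega^G\to\Omega$ induced by $\rho$; it is a proper ideal. We show that $JC_\Omega\ne C_\Omega$. Suppose $1=\sum_{i=1}^sj_i\gamma_i$ with $j_i\in J$, $\gamma_i\in C_\Omega$. To make this a lifting problem, let $G$ act trivially on new variables $y_1,\dots,y_s,t$ and consider the equivariant graded surjection
\[
C_\Omega[y_1,\dots,y_s]\to D'=C_\Omega[j_1t,\dots,j_st]\subset C_\Omega[t],\qquad y_i\mapsto j_it .
\]
The invariant $t=\sum\gamma_i(j_it)$ lies in $D'$. By Theorem~\ref{thm:haboush} some $t^m$ with $m\ge1$ is the image of an element of $C_\Omega[y]^G=C_\Omega^G[y]$. If $\sum_{|\alpha|=m}c_\alpha y^\alpha$ is its part of degree $m$ in $y$, with $c_\alpha\in C^G_\Omega$, then $1=\sum c_\alpha j^\alpha\in J$, a contradiction.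

Take a maximal ideal $\mathfrak M\supset JC_\Omega$ of $C_\Omega$, an algebraic closure $L$ of $C_\Omega/\mathfrak M$, and the point $z_0:C\to C_\Omega\to L$. For $e\in C^G$ we have $e-\rho(e)\in J\subset\mathfrak M$, so $e(z_0)=\rho(e)$. The last two claims follow from $\mathfrak n\cap R=\mathfrak m$ and from \eqref{eq:contract} applied to the invariants $b_{q,i}(a_{q,j})$, whose value at $z$ is $\delta_{ij}$.
\end{proof}

A covariant $c$ has a value $c(z)\in K[x]$ and a value $c(z_0)\in L[x]$. When $c(z)\in A$, formula \eqref{eq:class} expresses its class in $Q$ through the invariants $b_{q,l}(c)$, and these can be read at $z_0$. So the class of $c(z)$ depends only on the polynomial $c(z_0)$, and linearly.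

\begin{proposition}\label{prop:pi}
In the situation of Proposition~\ref{prop:point}, let $\mathcal C'\subset\mathcal C$ be a graded $k$-subalgebra that contains all $a_{q,j}$ and satisfies $c(z)\in A$ for $c\in\mathcal C'$. Let $\mathcal A\subset L[x]$ be the $L$-span of $\{c(z_0):c\in\mathcal C'\}$; it is a graded $L$-subalgebra with $\mathcal A_0=L$. Define an $L$-linear map $\pi:\mathcal A\to Q_L=L\otimes_\kappa Q$ as the identity in degree $0$ and by
\[
\pi(p)=\sum_l\varphi^0_{q,l}(p)\,\bar f_{q,l}\qquad(p\in\mathcal A_q,\ q\ge1).
\]
Then $\pi$ is a surjective graded homomorphism of $L$-algebras.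
\end{proposition}

\begin{proof}
Let $c\in\mathcal C'_q$ with $q\ge1$. The invariant $b_{q,l}(c)$ has the value $\varphi_{q,l}(c(z))$ at $z$, which lies in $R$ because $c(z)\in\mathcal S^q$. By Proposition~\ref{prop:point}, $\varphi^0_{q,l}(c(z_0))=\varphi_{q,l}(c(z))\bmod\mathfrak m$, and by \eqref{eq:class} $\pi(c(z_0))$ is the class of $c(z)$ in $Q$. This also holds for $q=0$, where $c(z)\in R$ and $c(z_0)=c(z)\bmod\mathfrak m$. Hence for homogeneous $c,c'\in\mathcal C'$
\[
\pi\big(c(z_0)c'(z_0)\big)=\pi\big((cc')(z_0)\big)=\overline{c(z)c'(z)}=\pi(c(z_0))\,\pi(c'(z_0)).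
\]
As the $c(z_0)$ span $\mathcal A$ and $\pi$ is $L$-linear, $\pi$ is multiplicative. It is surjective because $\pi(a_{q,j}(z_0))=\bar f_{q,j}$.
\end{proof}

What has been gained is that $\mathcal A$ is a domain, which $Q$ has no visible reason to be. A nonzero ideal of a graded domain is as large as the ring up to a shift in degree, and this gives a dichotomy.

\begin{corollary}\label{cor:dichotomy}
Put $D(N)=\sum_{q\le N}\dim_L\mathcal A_q$. If $\ker\pi\ne0$, then $H(N)=O(N^{r-1})$. If $\ker\pi=0$, then $H(N)=D(N)$.
\end{corollary}

\begin{proof}
If $\ker\pi=0$, then $\mathcal A_q\cong L\otimes Q_q$ for all $q$. Otherwise let $0\ne\omega\in\ker\pi$ be homogeneous of degree $\nu$; then $\nu\ge1$, since $\pi$ is the identity in degree $0$. Multiplication by $\omega$ embeds $\mathcal A_{q-\nu}$ into $\ker\pi\cap\mathcal A_q$, so $h(q)\le\dim\mathcal A_q-\dim\mathcal A_{q-\nu}$. The sum telescopes: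
\[
H(N)\le D(N)-D(N-\nu)=\sum_{N-\nu<q\le N}\dim\mathcal A_q\le\nu\binom{N+r-1}{r-1}.\qedhere
\]
\end{proof}

\begin{example}\label{ex:point}
For $R=k[[u^n,v^n,uv]]$ with the data \eqref{eq:exampledata}, let $z_0\in Z(k)$ consist of the monomials $x_1^ix_2^j$ with $i\equiv j$ and their coefficient functionals. The element $g\in GL_2(\operatorname{Frac}S)$ with $gx_1=ux_1$, $gx_2=u^{-1}x_2$ satisfies $gz=z_0$, so $e(z)=e(z_0)\in k$ for all invariants, and $z_0$ is a point as in Proposition~\ref{prop:point}, with $L$ an algebraic closure of $k$. Over $B=L[t]/(t^n-1)$ the element $g'=\operatorname{diag}(t,t^{-1})$ fixes $z_0$ and multiplies $x_1^ix_2^j$ by $t^{i-j}$. A covariant satisfies $c(z_0)=c(g'z_0)=g'c(z_0)$, so $c(z_0)$ involves only monomials with $i\equiv j$. Hence $\mathcal A=L[x_1^n,x_2^n,x_1x_2]$ for every admissible $\mathcal C'$, and $\pi$ is the isomorphism $x_1^ix_2^j\mapsto\overline{X^iY^j}$. The matrix $g$ has entries outside $K$; in general Theorem~\ref{thm:haboush} takes its place.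
\end{example}

\section{The values $0$ and $1/n$}\label{sec:free}

In this section $M$ satisfies $(*)$. For $\mathfrak p\in\mathcal P$ choose $g_\mathfrak p\in GL_r(K)$ carrying a basis of the free module $M_\mathfrak p$ to $x_1,\dots,x_r$, so that $g_\mathfrak p\operatorname{Sym}^q(M_\mathfrak p)=R_\mathfrak p[x]_q$.

\begin{lemma}\label{lem:integral}
We have $g_\mathfrak pz\in Z(R_\mathfrak p)$ for all $\mathfrak p\in\mathcal P$, and $c(z)\in\mathcal S^q$ for all $c\in\mathcal C_q$. In particular $e(z)\in R$ for all $e\in C^G$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:intersection}, $f_{q,j}\in\operatorname{Sym}^q(M_\mathfrak p)$, so $g_\mathfrak pf_{q,j}\in R_\mathfrak p[x]_q$. Also $\varphi_{q,j}\circ g_\mathfrak p^{-1}$ maps $R_\mathfrak p[x]_q$ onto $\varphi_{q,j}((T_q)_\mathfrak p)\subset R_\mathfrak p$. This is the first claim. A covariant $c$ has coefficients in $k\subset R_\mathfrak p$, so $c(g_\mathfrak pz)\in R_\mathfrak p[x]_q$ and $c(z)=g_\mathfrak p^{-1}c(g_\mathfrak pz)\in\operatorname{Sym}^q(M_\mathfrak p)$. Now apply Lemma~\ref{lem:intersection} again.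
\end{proof}

So Propositions~\ref{prop:point} and~\ref{prop:pi} apply with $\mathcal C'=\mathcal C$, the algebra of \emph{all} covariants; this is what $(*)$ buys. Fix the resulting $L,z_0,\mathcal A,\pi$.

If $\pi$ is an isomorphism, we must find the growth of $\mathcal A$. For an arbitrary graded subalgebra of $L[x]$ the limit of $D(N)/P(N)$ need not be of the form $1/n$: the algebra $L[x_1,x_1x_2,x_1x_2^2]$ is spanned by the $x_1^ix_2^j$ with $j\le2i$, about two thirds of the monomials in each degree. What forces $1/n$ is finiteness of $L[x]$ over $\mathcal A$, that is, the absence of a common nonzero zero of the elements of $\mathcal A$ of positive degree. A covariant is an invariant function of the pair (point of $Z$, point of $V^\vee$), so we need invariants that do not vanish at $(z_0,\xi)$ for $\xi\neq0$. The obstruction to their existence is a degeneration of $(z_0,\xi)$ along a one-parameter subgroup.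

Recall that a one-parameter subgroup of $GL_r(L)$ is a homomorphism of algebraic groups $\lambda:L^\times\to GL_r(L)$; in a suitable basis $\lambda(t)=\operatorname{diag}(t^{w_1},\dots,t^{w_r})$ with $w_i\in\mathbb Z$. The limit $\lim_{t\to0}\lambda(t)x$ is said to exist if $t\mapsto\lambda(t)x$ extends to a morphism on the affine line. The limit lies in the orbit closure of $x$, and it is fixed by $\lambda$ because $\lambda(s)\lambda(t)x=\lambda(st)x$.

\begin{theorem}[{Kempf \cite[Theorem 1.4]{Kempf}}]\label{thm:kempf}
Let $G$ be a connected reductive group over an algebraically closed field, acting on an affine scheme $X$ of finite type. Let $x$ be a rational point and $\Sigma\subset X$ a closed $G$-stable subset meeting $\overline{Gx}$. Then there is a one-parameter subgroup $\lambda$ such that $\lim_{t\to0}\lambda(t)x$ exists and lies in $\Sigma$.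
\end{theorem}

A nontrivial $\lambda$ fixes few monomials of degree $q$, whereas a dual system $(f_j,\varphi_j)$ stays a dual system in the limit. So a long dual system cannot degenerate. Put $\beta_r(q)=(q+1)^{r-2}$ for $r\ge2$ and $\beta_1(q)=0$.

\begin{lemma}\label{lem:stable}
Let $L$ be algebraically closed, $q\ge1$ and $s>\beta_r(q)$. Let $Z^*$ be the representation $(L[x]_q)^s\times(L[x]_q^\vee)^s$ of $G=GL_r(L)$, and let $\zeta=(f_j,\varphi_j)_{j\le s}\in Z^*$ satisfy $\varphi_i(f_j)=\delta_{ij}$. Let $Y$ be a finite-dimensional rational representation of $G$ and $0\ne y\in Y$. Then there is $e\in L[Z^*\times Y]^G$, homogeneous of positive degree in $Y$, with $e(\zeta,y)\ne0$.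
\end{lemma}

\begin{proof}
Suppose first that the closed $G$-stable sets $X_1=\overline{G(\zeta,y)}$ and $X_0=Z^*\times\{0\}$ are disjoint. The function on $X_0\cup X_1$ equal to $i$ on $X_i$ is regular, invariant and equal to all its powers. Theorem~\ref{thm:haboush}, applied to the ideal of $X_0\cup X_1$, lifts it to an invariant $e$ on $Z^*\times Y$. Since $G$ acts linearly on $Y$, the homogeneous components $e_m$ of $e$ with respect to $Y$ are invariant. We have $e_0=0$ because $e$ vanishes on $X_0$, and $\sum_me_m(\zeta,y)=1$. So some $e_m$ with $m\ge1$ has the required property.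

It remains to show that $X_0$ and $X_1$ cannot meet. If they do, Theorem~\ref{thm:kempf} gives $\lambda$ such that $\lim\lambda(t)(\zeta,y)=(\zeta',0)$ exists. As $y\ne0$, $\lambda$ is nontrivial. Write $\zeta'=(f'_j,\varphi'_j)$. The functions $\varphi_i(f_j)$ on $Z^*$ are invariant, hence constant on orbit closures, so $\varphi'_i(f'_j)=\delta_{ij}$ and $f'_1,\dots,f'_s$ are linearly independent. They are fixed by $\lambda$. In a basis of $L[x]_1$ that diagonalizes $\lambda$ with weights $w_1,\dots,w_r$, not all zero, the fixed subspace of $L[x]_q$ is spanned by the monomials with exponent $\alpha\in\mathbb N^r$ satisfying $|\alpha|=q$ and $\sum w_i\alpha_i=0$. If all $w_i$ equal $w\neq0$ (in particular if $r=1$), then $\sum w_i\alpha_i=wq\ne0$ and there is no such $\alpha$. If $w_i\ne w_j$, the two equations determine $\alpha_i,\alpha_j$ from the other $r-2$ coordinates, each of which lies in $\{0,\dots,q\}$, so there are at most $(q+1)^{r-2}$ solutions. In both cases $s\le\beta_r(q)$, a contradiction.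
\end{proof}

\begin{remark}
The bound on $s$ is needed. Let $r=2$, $q=2$, $s=1=\beta_2(2)$, let $f=x_1x_2$ with its coefficient functional $\varphi$, and let $y\in Y=L[x]_1^\vee$ be the form with $y(x_1)=1$, $y(x_2)=0$. Then $\lambda(t)=\operatorname{diag}(t^{-1},t)$ fixes $\zeta$ and sends $y$ to $ty$. An invariant of degree $m\ge1$ in $Y$ satisfies $e(\zeta,y)=t^me(\zeta,y)$ for all $t$, so it vanishes at $(\zeta,y)$.
\end{remark}

We apply the lemma as follows. If $h(q^*)>\beta_r(q^*)$ for some $q^*\ge1$, take $s=h(q^*)$, let $Z^*$ be the factor of $Z(L)$ given by the components of degree $q^*$, so that $L[Z^*]\subset C_L$, and let $\zeta$ be the corresponding component of $z_0$. It is a dual system by Proposition~\ref{prop:point}.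

\begin{theorem}\label{thm:values}
Assume $(*)$. Then either
\begin{itemize}
\item[(i)] $H(N)=O(N^{r-1})$, or
\item[(ii)] $h(q^*)>\beta_r(q^*)$ for some $q^*\ge1$, $\pi$ is an isomorphism, $L[x]$ is a finite $\mathcal A$-module, and $H(N)=\frac1nP(N)+O(N^{r-1})$ with $n=[L(x):\operatorname{Frac}\mathcal A]$.
\end{itemize}
In particular $\lim H(N)/P(N)$ exists and lies in $\{0\}\cup\{1/n:n\ge1\}$.
\end{theorem}

\begin{proof}
If $h(q)\le\beta_r(q)$ for all $q\ge1$, then $H(N)\le1+\sum_{1\le q\le N}\beta_r(q)=O(N^{r-1})$. If $\ker\pi\neq0$, Corollary~\ref{cor:dichotomy} gives (i). So assume $h(q^*)>\beta_r(q^*)$ for some $q^*\ge1$ and $\ker\pi=0$; then $H(N)=D(N)$.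

\emph{Finiteness.} Let $Y=V_L^\vee$, with $g\xi=\xi\circ g^{-1}$. Its ring of polynomial functions is $L[x]$, and $(gp)(\xi)=p(g^{-1}\xi)$ for $p\in L[x]$. A function $e$ on $Z^*\times Y$ that is homogeneous of degree $m$ in $Y$ is an element $c\in L[Z^*]\otimes L[x]_m$ with $e(\zeta,\xi)=c(\zeta)(\xi)$, and $e(g\zeta,g\xi)=e(\zeta,\xi)$ is equivalent to $c(g\zeta)=g\,c(\zeta)$. By (B2) and (B1), an invariant $e$ is thus an $L$-linear combination of elements of $\mathcal C_m$, and $c(z_0)\in\mathcal A_m$. Lemma~\ref{lem:stable} therefore says that for each $0\ne\xi\in Y$ some homogeneous $p\in\mathcal A$ of positive degree has $p(\xi)\ne0$. The ideal of $L[x]$ generated by all such $p$ is generated by finitely many of them, $p_1,\dots,p_l$, and by the Nullstellensatz $L[x]/(p_1,\dots,p_l)$ is finite-dimensional. Homogeneous lifts of a basis generate $L[x]$ as a module over $\mathcal A'=L[p_1,\dots,p_l]$, by induction on the degree. As $\mathcal A'\subset\mathcal A$, the ring $L[x]$ is finite over $\mathcal A$.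

\emph{Counting.} The localization of $L[x]$ at $\mathcal A\setminus\{0\}$ is a domain of finite dimension $n$ over $\operatorname{Frac}\mathcal A$, hence a field, hence equal to $L(x)$. It is spanned by homogeneous elements of $L[x]$, so it has a basis $y_1,\dots,y_n$ of such elements, of degrees $\nu_1,\dots,\nu_n$. The graded $\mathcal A$-module $L[x]/\bigoplus_i\mathcal Ay_i$ is finitely generated and torsion, so its annihilator is a nonzero homogeneous ideal and contains a homogeneous $\omega\ne0$, of degree $\nu$. From $\omega L[x]\subset\bigoplus_i\mathcal Ay_i\subset L[x]$ we get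
\[
P(N-\nu)\le\sum_{i=1}^nD(N-\nu_i)\le P(N).
\]
For each fixed $e\ge0$, both $D(N)-D(N-e)$ and $P(N)-P(N-e)$ lie between $0$ and $e\binom{N+r-1}{r-1}$. Hence $nD(N)=P(N)+O(N^{r-1})$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}

Let $R$ and $M=\operatorname{Syz}^d_R(k)$ be as in Theorem~\ref{thm:main}. Since $R$ is a domain with $d\ge1$, its depth is at least $1$. We saw in Section~\ref{sec:intro} that a regular ring has $r=1$, $H(N)=P(N)$ and $s_\sigma(R)=1$.

\subsection*{Depth one} Proposition~\ref{prop:depthone} gives (a), with $s_\sigma(R)\in\{0,1\}$ and $s_\sigma(R)=1$ exactly when $M$ is free. By \eqref{eq:regular} this is (b).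

\subsection*{Depth at least two: part (a)} Now $d\ge2$. Let $\mathcal P$ be the set of all primes other than $\mathfrak m$. For $\mathfrak p\in\mathcal P$ we have $k_\mathfrak p=0$, so the localized resolution is an exact sequence $\cdots\to(F_1)_\mathfrak p\to(F_0)_\mathfrak p\to0$ of free modules. It splits step by step from the right, so $M_\mathfrak p$ is a finitely generated projective module over a local ring, hence free. With Lemma~\ref{lem:depthtwo}, $M$ satisfies $(*)$, and Theorem~\ref{thm:values} gives (a).

\subsection*{Depth at least two: part (b)} Assume $s_\sigma(R)=1$. We show that $M$ is free; then $R$ is regular by \eqref{eq:regular}, and the bound $\frac12$ follows from (a).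

\emph{Step 1: we may assume $k$ infinite.} Let $R'=R[X]_{\mathfrak mR[X]}$. It is a Noetherian local domain, flat over $R$, with maximal ideal $\mathfrak mR'$ and residue field $k(X)$. It contains $k(X)$, since nonzero elements of $k[X]$ do not lie in $\mathfrak mR[X]$. For a flat local homomorphism whose closed fiber is a field, the two rings have the same dimension and depth, and one is regular if and only if the other is. A minimal resolution of $k$ tensored with $R'$ is a minimal resolution of $k(X)$, so $\operatorname{Syz}^d_{R'}(k(X))=M\otimes R'$. Symmetric powers, duals of finitely generated modules and ranks commute with flat base change. So does the free rank: by Lemma~\ref{lem:freerank} it is the rank of a bilinear pairing over the residue field, and the pairing for $U\otimes R'$ arises from that for $U$ by extension of scalars to $k(X)$. Hence $s_\sigma(R')=s_\sigma(R)$, and we replace $R$ by $R'$.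

\emph{Step 2: a map $M\to R^r$ from a covariant.} Since the limit is $1$, case (ii) of Theorem~\ref{thm:values} holds with $n=1$. Then $L[x]/\mathcal A$ is a finitely generated graded torsion $\mathcal A$-module, so $\omega L[x]\subset\mathcal A$ for some homogeneous $0\ne\omega\in\mathcal A_\nu$. We do not know that $\mathcal A$ contains the $x_i$, but it contains the linearly independent elements $\omega x_1,\dots,\omega x_r$ of degree $\nu+1$. As $\pi$ is injective, the matrix $(\varphi^0_{\nu+1,j}(\omega x_i))_{j,i}$ has rank $r$; let $j_1,\dots,j_r$ be rows with nonzero minor. Write $\omega=\sum_\iota l_\iota c_\iota(z_0)$ with $c_\iota\in\mathcal C_\nu$ and $l_\iota\in L$. The minor is the value at $(l_\iota)$ of a nonzero polynomial over $L$, and such a polynomial does not vanish at all points with coordinates in the infinite field $k$. So there is $c\in\mathcal C_\nu$, a $k$-linear combination of the $c_\iota$, such that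
\[
\Delta=\det\big(b_{\nu+1,j_l}(c\cdot x_i)\big)_{l,i}\in C\qquad\text{satisfies}\qquad\Delta(z_0)\ne0 .
\]
Unlike $\omega$, the covariant $c$ is defined over $k$ and can be evaluated at $z$. Define
\[
\mu:M\to R^r,\qquad\mu(y)=\big(\varphi_{\nu+1,j_l}(c(z)\,y)\big)_{1\le l\le r}.
\]
This is well defined: $c(z)\in\mathcal S^\nu$ by Lemma~\ref{lem:integral}, $M=T_1\subset\mathcal S^1$ as $M$ is torsion-free, so $c(z)y\in\mathcal S^{\nu+1}$ by Lemma~\ref{lem:algebra}, and $\varphi_{\nu+1,j}(\mathcal S^{\nu+1})\subset R$.

\emph{Step 3: the determinant of $\mu$ is locally a unit.} For $g\in G(B)$ and $\zeta=(a,b)\in Z(B)$ we have $(b\circ g^{-1})(gc(\zeta)\cdot x_i)=b(c(\zeta)\cdot g^{-1}x_i)$, so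
\begin{equation}\label{eq:delta}
\Delta(g\zeta)=\det\big(b_{\nu+1,j_l}(c(\zeta)\cdot g^{-1}x_i)\big)_{l,i}=\det(g)^{-1}\Delta(\zeta).
\end{equation}
The first equality, for $\zeta=z$ and $g=g_\mathfrak p$, says that $\Delta(g_\mathfrak pz)$ is the determinant of $\mu_\mathfrak p$ in the basis $(g_\mathfrak p^{-1}x_i)$ of $M_\mathfrak p$. The difficulty is that $\Delta$ is only a semi-invariant, so $\Delta(z_0)\ne0$ says nothing directly about $z$. We multiply it by a semi-invariant of opposite weight. Apply Lemma~\ref{lem:stable} to $Y=L$, with $g$ acting by $\det(g)^{-1}$, and $y=1$. The invariant obtained has the form $\psi(\zeta)\eta^m$ with $m\ge1$, where $\eta$ is the coordinate on $Y$; invariance means $\psi(g\zeta)=\det(g)^m\psi(\zeta)$, and $\psi(z_0)\ne0$. By (B2) and (B1), $\psi$ is an $L$-linear combination of semi-invariants in $C$ of the same weight, and one of them is nonzero at $z_0$; so we may take $\psi\in C$. Then $\epsilon=\Delta^m\psi\in C^G$ by \eqref{eq:delta}. By Lemma~\ref{lem:integral} and Proposition~\ref{prop:point}, $\epsilon(z)\in R$ and $\epsilon(z)\bmod\mathfrak m=\epsilon(z_0)\ne0$,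 so $\epsilon(z)$ is a unit of $R$. For $\mathfrak p\in\mathcal P$,
\[
\Delta(g_\mathfrak pz)^m\,\psi(g_\mathfrak pz)=\epsilon(g_\mathfrak pz)=\epsilon(z),
\]
and both $\Delta(g_\mathfrak pz)$ and $\psi(g_\mathfrak pz)$ lie in $R_\mathfrak p$ because $g_\mathfrak pz\in Z(R_\mathfrak p)$. Hence $\Delta(g_\mathfrak pz)$ is a unit of $R_\mathfrak p$, and $\mu_\mathfrak p:M_\mathfrak p\to R_\mathfrak p^r$ is an isomorphism.

\emph{Step 4: gluing.} An element of $\bigcap_\mathcal PM_\mathfrak p\subset F_{d-1}\otimes K$ lies in $\bigcap_\mathcal P(F_{d-1})_\mathfrak p=F_{d-1}$ and maps to zero in $F_{d-2}\otimes K$, so it lies in $M=\ker(F_{d-1}\to F_{d-2})$. Thus $M=\bigcap_\mathcal PM_\mathfrak p$. The isomorphism $\mu_K:M_K\to K^r$ carries each $M_\mathfrak p$ onto $R_\mathfrak p^r$, so it carries $M$ onto $\bigcap_\mathcal PR_\mathfrak p^r=R^r$, and $M$ is free.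

\subsection*{Part (c)} The value $0$ is taken by the cusp $k[[t^2,t^3]]$ and the value $1$ by $k[[t]]$ (Section~\ref{sec:intro}). The value $1/n$ with $n\ge2$ is taken by $k[[u^n,v^n,uv]]$ (Proposition~\ref{prop:example}). \qed

\section{Proof of Theorem \ref{thm:general}}\label{sec:general}

Let $k\subset R$ be any subfield. The second statement of Theorem~\ref{thm:general} is Theorem~\ref{thm:values}. For the example in parentheses, a normal Noetherian domain that is not a field is the intersection of its localizations at the primes of height one, these are discrete valuation rings, and finitely generated torsion-free modules over them are free; if $R$ is a field, take $\mathcal P=\{0\}$.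

It remains to prove existence for arbitrary $M$, and we may assume that $R$ is not a field. Without $(*)$ two things are lost: the values of invariants at $z$ are not known to lie in $R$, and covariants need not evaluate into $A$. The first loss is repaired by passing to $\tilde R$, where valuation rings replace the $R_\mathfrak p$. The second is avoided by taking a smaller $\mathcal C'$, at the price of the finiteness of $L[x]$ over $\mathcal A$.

\subsection*{Integrality of invariants}
The ring $\tilde R$ need not be known to be Noetherian; we use the Mori--Nagata theorem: the integral closure $\tilde R$ of a Noetherian domain is a Krull domain, so $\tilde R=\bigcap_{\mathfrak P}\tilde R_{\mathfrak P}$ over the primes $\mathfrak P$ of height one, and each $\tilde R_{\mathfrak P}$ is a discrete valuation ring. Fix such a $\mathfrak P$, put $\mathcal O=\tilde R_{\mathfrak P}$, and let $T_q\mathcal O\subset K[x]_q$ be the $\mathcal O$-span of $T_q$. The module $T_1\mathcal O$ is finitely generated and torsion-free, hence free on a basis $y_1,\dots,y_r$ of $M_K$, and $T_q\mathcal O=\mathcal O[y_1,\dots,y_r]_q$, since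 both sides are spanned by products of $q$ elements of $T_1\mathcal O$. The hull $\mathcal S^q$ is defined by forms with values in $R$, and we must control forms with values in $\mathcal O$.

\begin{lemma}\label{lem:valuation}
$\mathcal S^q\subset T_q\mathcal O$.
\end{lemma}

\begin{proof}
Let $f\in\mathcal S^q$. We first show: if a $K$-linear form $\theta$ on $K[x]_q$ satisfies $\theta(T_q)\subset\tilde R$, then $\theta(f)\in\tilde R$. Let $R_1\subset\tilde R$ be the $R$-algebra generated by the finitely generated module $\theta(T_q)$. It is generated by finitely many integral elements, so it is a finite $R$-module inside $K$, and the ideal $\mathfrak c=\{c\in R:cR_1\subset R\}$ is nonzero. For $c\in\mathfrak c$ and $\eta\in R_1$ we have $c\eta\,\theta(T_q)\subset cR_1\subset R$, so $c\eta\theta\in T_q^*$ and $c\eta\,\theta(f)\in R$. This says that $c\,\theta(f)\in\mathfrak c$. Thus $\theta(f)\mathfrak c\subset\mathfrak c$ with $\mathfrak c$ a nonzero finitely generated ideal, and by the determinant trick $\theta(f)$ is integral over $R$.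

Now let $\theta$ be a coordinate function of the free $\mathcal O$-module $T_q\mathcal O$. Since $\theta(T_q)\subset\mathcal O$ is finitely generated over $R$, there is $s\in\tilde R\setminus\mathfrak P$ with $s\theta(T_q)\subset\tilde R$. Then $s\theta(f)\in\tilde R$, so $\theta(f)\in\mathcal O$. All coordinates of $f$ lie in $\mathcal O$.
\end{proof}

Let $g\in GL_r(K)$ carry $y_i$ to $x_i$. By Lemma~\ref{lem:valuation}, $gf_{q,j}\in\mathcal O[x]_q$, and $\varphi_{q,j}\circ g^{-1}$ maps $\mathcal O[x]_q$ onto $\varphi_{q,j}(T_q\mathcal O)\subset\mathcal O$. So $gz\in Z(\mathcal O)$ and $e(z)=e(gz)\in\mathcal O$ for $e\in C^G$. Intersecting over all $\mathfrak P$ gives $e(z)\in\tilde R$, and Proposition~\ref{prop:point} applies. In Proposition~\ref{prop:pi} take for $\mathcal C'$ the $k$-algebra generated by the $a_{q,j}$; its values at $z$ are polynomials over $k$ in the $f_{q,j}$ and lie in $A$ by Lemma~\ref{lem:algebra}. By Corollary~\ref{cor:dichotomy}, either $H(N)/P(N)\to0$ or $H(N)=D(N)$. Since $P(N)\sim N^r/r!$, the following proposition completes the proof.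

\subsection*{Growth of graded subalgebras of a polynomial ring}

\begin{proposition}\label{prop:growth}
Let $\mathcal A\subset L[x_1,\dots,x_r]$ be a graded subalgebra with $\mathcal A_0=L$ and $D(N)=\sum_{q\le N}\dim_L\mathcal A_q$. Then $\lim D(N)/N^r$ exists.
\end{proposition}

Passing to leading monomials turns $D(N)$ into a count of points of a semigroup $\Gamma\subset\mathbb N^r$. The semigroup need not be finitely generated, but each finitely generated part of it contains a translate of all lattice points of its cone, and these cones exhaust the cone of $\Gamma$.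

\begin{proof}
Fix a monomial order and let $\Gamma\subset\mathbb N^r$ be the set of exponents of leading monomials of nonzero homogeneous elements of $\mathcal A$. The leading monomial of a product is the product of the leading monomials, so $\Gamma$ is a semigroup, and $0\in\Gamma$. By Gaussian elimination $\mathcal A_q$ has a basis with distinct leading monomials, and these are all the leading monomials of degree $q$; hence $D(N)=\#\{\alpha\in\Gamma:|\alpha|\le N\}$. Let $\Lambda\subset\mathbb Z^r$ be the group generated by $\Gamma$. If $\operatorname{rank}\Lambda<r$, then $\Gamma$ lies in a hyperplane, one coordinate is determined by the others, $D(N)\le(N+1)^{r-1}$, and the limit is $0$.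

Let $\operatorname{rank}\Lambda=r$, let $E\subset\Gamma$ be a finite subset generating the group $\Lambda$, and let $\operatorname{cone}(E)$ be the set of nonnegative real combinations of $E$. We claim that $\gamma+(\operatorname{cone}(E)\cap\Lambda)\subset\Gamma$ for some $\gamma\in\Gamma$. Let $\rho_1,\dots,\rho_l$ be the elements of $\Lambda$ in the bounded set $\sum_{\epsilon\in E}[0,1]\epsilon$. If $\beta=\sum c_\epsilon\epsilon\in\Lambda$ with $c_\epsilon\ge0$, then $\beta-\sum\lfloor c_\epsilon\rfloor\epsilon$ is one of the $\rho_j$. Write each $\rho_j$ as an integral combination of $E$, let $m$ bound the absolute values of all coefficients, and put $\gamma=m\sum_{\epsilon\in E}\epsilon$. Then $\gamma+\rho_j$ is a combination of $E$ with coefficients in $\mathbb N$, hence so is $\gamma+\beta$, which proves the claim.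

A bounded convex set $X\subset\mathbb R^r$ has boundary of measure zero, so its indicator function is Riemann integrable, and reading the count as a Riemann sum gives $\#(NX\cap\Lambda)/N^r\to\operatorname{vol}(X)/[\mathbb Z^r:\Lambda]$. Let $\mathcal B=\{y\in\mathbb R^r_{\ge0}:|y|\le1\}$, where $|y|=\sum y_i$. The claim and the inclusion $\Gamma\subset\operatorname{cone}(\Gamma)\cap\Lambda$ give
\[
\#\big((N-|\gamma|)(\operatorname{cone}(E)\cap\mathcal B)\cap\Lambda\big)\le D(N)\le\#\big(N(\operatorname{cone}(\Gamma)\cap\mathcal B)\cap\Lambda\big),
\]
and therefore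
\[
\frac{\operatorname{vol}(\operatorname{cone}(E)\cap\mathcal B)}{[\mathbb Z^r:\Lambda]}\le\liminf\frac{D(N)}{N^r}\le\limsup\frac{D(N)}{N^r}\le\frac{\operatorname{vol}(\operatorname{cone}(\Gamma)\cap\mathcal B)}{[\mathbb Z^r:\Lambda]} .
\]
Since $\Gamma$ is countable, it is the union of an increasing sequence of finite sets $E_1\subset E_2\subset\cdots$ with $E_1$ generating $\Lambda$, and $\operatorname{cone}(\Gamma)=\bigcup_i\operatorname{cone}(E_i)$. The volume of an increasing union is the limit of the volumes, so the left side for $E=E_i$ tends to the right side, and the limit exists.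
\end{proof}

\begin{thebibliography}{9}

\bibitem{BC} Holger Brenner and Alessio Caminata, \emph{The symmetric signature}, arXiv:1602.07184 (2016).

\bibitem{Kempf} Kempf, Ann. of Math. 108 (1978).

\bibitem{MFK} Mumford, Fogarty and Kirwan, \emph{Geometric Invariant Theory}.

\end{thebibliography}
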